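# Biased random walk on a Galton–Watson tree: the dimension of harmonic measure increases with the bias

## 1. The monotonicity theorem and the objects in it

**Theorem.** Let $\mathbb T$ be a Galton–Watson tree with root $e$ and offspring law $(p_k)_{k\ge0}$, where $p_0=0$, $p_k<1$ for all $k\ge1$, and $m=\sum_k kp_k\in(1,\infty)$. For $0\le\lambda<m$ let $d_\lambda$ be the (a.s. constant) Hausdorff dimension of the $\lambda$-harmonic measure on $\partial\mathbb T$.

1. The map $\lambda\mapsto d_\lambda$ is continuous and strictly increasing on $(0,m)$.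
2. We have $d_0=\sum_kp_k\log k$, and $\lambda\mapsto d_\lambda$ is an increasing homeomorphism from $[0,m)$ onto $\big[\sum_kp_k\log k,\ \log m\big)$.
3. The map $\lambda\mapsto d_\lambda$ is locally absolutely continuous on $(0,m)\setminus\{1\}$, and for a.e. $\lambda$ its derivative satisfies $d_\lambda'\ge\epsilon_\lambda>0$, where
$$\epsilon_\lambda=\frac1{2\lambda Z_\lambda}\sum_{k\ge1}kp_k\,E\Big[\frac{\sigma_{k-1}\,\beta\beta'}{(\lambda-1+\sigma_{k-1}+\beta+\beta')^2}\,(\beta'-\beta)\log\frac{1-\beta}{1-\beta'}\Big].\tag{1.1}$$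
Here $\beta,\beta',\beta_1,\beta_2,\dots$ are independent copies of the escape probability $\beta_\lambda(\mathbb T)$ defined below, $\sigma_{k-1}=\beta_1+\dots+\beta_{k-1}$, and $Z_\lambda=E\big[\lambda\beta\beta'/(\lambda-1+\beta+\beta'-\beta\beta')\big]$.

The question behind the theorem is posed in Shen Lin, "Harmonic measure for biased random walk in a supercritical Galton-Watson tree", arXiv:1707.01811 (2017): is $d_\lambda$ nondecreasing for $\lambda\in(0,m)$? Part 1 answers yes. We now explain each word.

**The tree.** Every vertex has $k$ children with probability $p_k$, independently. As $p_0=0$ there are no leaves, and as some vertex has at least two children the tree is supercritical. For a vertex $x$ we write $\nu(x)$ for its number of children, $x_*$ for its parent, $xi$ ($1\le i\le\nu(x)$) for its children, $|x|$ for its distance to $e$. We treat trees as ordered, write $GW$ for the law of the tree, $T_x$ for the subtree of descendants of $x$, and $T_1,\dots,T_\nu$ for the subtrees at the children of the root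 of $T$. The branching property says that, given $\nu$, these are independent with law $GW$.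

**The walk.** For $\lambda\ge0$ the $\lambda$-biased walk starts at $e$. From $x\ne e$ it steps to the parent with probability $\lambda/(\nu(x)+\lambda)$ and to each child with probability $1/(\nu(x)+\lambda)$. From $e$ it steps to a uniform child. A large $\lambda$ pulls the walk back to the root. Lyons' criterion says that the walk is a.s. transient if and only if $\lambda<m$.

**The ray.** A transient walk visits each vertex finitely often. The vertices that it leaves for the last time in the direction away from the root form an infinite ray $\Xi_\lambda$ from $e$; this is the loop-erasure of the trajectory. For example, a walk that visits $e,1,11,1,12,1,e,2,21,\dots$ and never returns to $2$ has a ray starting $e,2,21$. The law of $\Xi_\lambda$ given the tree $T$ is the *$\lambda$-harmonic measure* $\theta_T$ on the set $\partial T$ of rays. For a vertex $x$ we write $\theta_T(x)$ for the mass of the rays through $x$.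

**The dimension.** On $\partial T$ we use $d(\xi,\eta)=\exp(-|\xi\wedge\eta|)$, where $\xi\wedge\eta$ is the last common vertex. The Hausdorff dimension of a measure is the infimum of the dimensions of Borel sets of full measure. Under this metric $\dim\partial\mathbb T=\log m$ a.s., and by Lyons, Pemantle and Peres $\dim\theta_{\mathbb T}$ is a.s. a constant $d_\lambda<\log m$ for every $0\le\lambda<m$. So harmonic measure always lives on a strictly smaller set than the whole boundary, and the theorem says that the loss shrinks as the pull toward the root grows.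

**The escape probability.** Attach an extra parent $e_*$ to the root of $T$, and let the walk move at $e$ as at all other vertices. Then $\beta_\lambda(T)$ is the probability that this walk, started at $e$, never hits $e_*$.

From outside we shall use Lyons' criterion, the bound $d_\lambda<\log m$, Birkhoff's ergodic theorem, and Billingsley's lemma: if $\theta$ is a finite measure with $\log\theta(B(\xi,r))/\log r\to d$ as $r\to0$ for $\theta$-a.e. $\xi$, then $\dim\theta=d$. Everything else is proved.

*Two examples.* In the $b$-ary tree (excluded by the hypothesis $p_k<1$), harmonic measure is uniform by symmetry for each $\lambda<b$, so its dimension is $\log b$ and does not move with $\lambda$. In agreement with this, (1.1) would give $0$ there, because $\beta=\beta'$. Strict monotonicity must therefore use the randomness of the tree. Next, take a root with two children, whose subtrees are $T_1$ binary and $T_2$ ternary. We shall see in Section 2 that the $b$-ary tree has $\beta_\lambda=1-\lambda/b$ and that the ray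 goes through child $i$ with probability $\beta(T_i)/(\beta(T_1)+\beta(T_2))$. The probability of entering the ternary part is $\frac{2/3}{1/2+2/3}=\frac47$ for $\lambda=1$ and $\frac{1/2}{1/4+1/2}=\frac23$ for $\lambda=\frac32$, while it is $\frac12$ for $\lambda=0$. A stronger pull makes the ray prefer the richer subtree.

## 2. Escape probabilities and a product formula for harmonic measure

Throughout this section $\lambda\in(0,m)$. Put
$$S=S_\lambda(T)=\sum_{i\le\nu}\beta(T_i),\qquad a=a_\lambda(T)=\lambda+S .$$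

**Step 1 (a recursion for $\beta$).** The aim is to express $\beta(T)$ through the subtrees. The first step leads to child $i$ with probability $1/(\nu+\lambda)$; from there the walk never returns with probability $\beta(T_i)$, and otherwise it is back at $e$. Hence $\beta(\nu+\lambda)=\sum_i\big(\beta(T_i)+(1-\beta(T_i))\beta\big)$, that is, $\beta(\lambda+S)=S$ and
$$\beta=\frac S{\lambda+S}=\frac Sa=1-\frac\lambda a .\tag{2.1}$$
On the $b$-ary tree the positive solution of $\beta=b\beta/(\lambda+b\beta)$ is $\beta=1-\lambda/b$, and then $a=b$.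

**Step 2 (monotonicity and measurability).** We want to know how $\beta$ depends on $\lambda$, so we approximate it. Let $\beta^{(0)}=1$ and $\beta^{(n+1)}(T)=S^{(n)}/(\lambda+S^{(n)})$ with $S^{(n)}=\sum_i\beta^{(n)}(T_i)$. By the argument of Step 1, $\beta^{(n)}$ is the probability of reaching level $n$ before $e_*$; here we use that the walk a.s. leaves the finite set of levels $<n$. These events decrease in $n$. A walk that hits $e_*$ has visited only finitely many levels before, so the intersection of the events is a.s. the event of never hitting $e_*$. Thus $\beta^{(n)}\downarrow\beta$. Since $s/(\lambda+s)$ increases in $s$ and decreases in $\lambda$, induction shows that $\beta^{(n)}$ is continuous and nonincreasing in $\lambda$ and measurable in $T$. If $\lambda<1$ and $\beta^{(n)}\ge1-\lambda$ on all trees, then $S^{(n)}\ge1-\lambda$, so $\beta^{(n+1)}\ge(1-\lambda)/(\lambda+1-\lambda)=1-\lambda$. Hence $\beta_\lambda$ is nonincreasing in $\lambda$, jointly measurable in $(\lambda,T)$, and $\beta\ge(1-\lambda)^+$.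

**Step 3 (positivity).** We need to divide by $\beta$ and $S$. If $\beta(T)=0$, then $\beta(T_i)=0$ for all $i$ by (2.1), so the walk on $T$ returns to $e$ after each departure and is recurrent. By Lyons' criterion, a.s. $\beta_\lambda(T_x)>0$ for all of the countably many $x$ and all rational $\lambda\in(0,m)$. By monotonicity this holds for all $\lambda\in(0,m)$. We discard a null set and obtain, using $S\ge1-\lambda$ if $\lambda<1$,
$$0<\beta<1,\qquad a>\lambda,\qquad a\ge\max(1,\lambda).\tag{2.2}$$

**Step 4 (the product formula).** This step turns $\theta_T$ into a product along the ray. Split at the last visit to $e$: the probability that this visit is at time $n$, the next step is to $i$, and the later path lies in a set $A$, is $P(X_n=e)\,\nu^{-1}\,P_i(\text{path in }A,\text{ never hits }e)$. Summing over $n$, the ray passes through $i$ with probability proportional to $\beta(T_i)$, hence equal to $\theta_i:=\beta(T_i)/S$; and after the last visit the path is the walk from $i$ conditioned never to hit its parent.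 For the walk from the root of a tree with a parent, the same decomposition (with $\nu^{-1}$ replaced by $(\nu+\lambda)^{-1}$, and visits counted before the parent is hit) shows that, given that the parent is never hit, the ray goes through child $j$ with probability $\beta(T_j)/S$, and the path after the last visit to the root is again a conditioned walk in $T_j$. By induction, for $|x|=n$ with ancestors $x_0=e,\dots,x_n=x$,
$$\theta_T(x)=\prod_{j=1}^n\frac{\beta(T_{x_j})}{S(T_{x_{j-1}})},\qquad\beta(T)\,\theta_T(x)=\beta(T_x)\prod_{j<n}\frac1{a(T_{x_j})}.\tag{2.3}$$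
The second form follows from the first by $\beta/S=1/a$.

## 3. A stationary two-sided path with weight $1/\det$

By (2.3), the trees $T_{\xi_n}$ seen along a harmonic ray form a Markov chain which moves from $T$ to $T_i$ with probability $\theta_i$. To compute $d_\lambda$ we need a stationary law of this chain that is comparable with $GW$. The hint is the product $\prod1/a(T_{x_j})$: the numbers $a$ satisfy a continued-fraction recursion, so they are the pivots of a tridiagonal matrix, and a determinant can be computed from either end. A weight $1/\det$ is then automatically compatible with shifts and reversal.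

In this section $\lambda\in(0,m)$ is fixed. For two trees $T,T'$, primes refer to $T'$. $E$ is expectation for $T\sim GW$ or for independent $T,T'\sim GW$.

**Definition (kernel).** Let
$$\Delta=aa'-\lambda,\qquad K=\frac{SS'}{\Delta},\qquad Z=E[K].$$
Inserting $a=\lambda/(1-\beta)$ and $S=\lambda\beta/(1-\beta)$ gives $K=\lambda\beta\beta'/\big(\lambda-(1-\beta)(1-\beta')\big)$, so $Z$ is the $Z_\lambda$ of the theorem. On the $b$-ary tree $K=(b-\lambda)^2/(b^2-\lambda)$.

**Step 1 (bounds on $K$).** These bounds supply all later integrability. We have $\Delta/a=a'-\lambda/a=S'+\lambda-1+\beta\ge S'>0$, because $\beta\ge1-\lambda$. Hence $K\le S/a=\beta$, and by symmetry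
$$\Delta>0,\qquad0<K\le\min(\beta,\beta')\le1.\tag{3.1}$$
Moreover
$$\frac K\Delta=\frac{SS'}{\Delta^2}\le\frac54.\tag{3.2}$$
If $\lambda\ge1$, then $\Delta=\lambda^2-\lambda+\lambda(S+S')+SS'\ge S+S'$, and the quotient is at most $\frac14$. If $c=1-\lambda>0$, write $S=c+x$, $S'=c+y$ with $x,y\ge0$. Then $\Delta=(1+x)(1+y)-\lambda=c+x+y+xy$ and $SS'=c^2+c(x+y)+xy=c\Delta+\lambda xy$, so $SS'/\Delta^2\le c/\Delta+xy/\Delta^2\le1+\frac14$.

**Definition (bush).** A *bush* is $b=(k,j;(T^l)_{l\le k,\,l\ne j})$: a vertex with $k$ child slots, trees in all slots but the $j$-th. Put $\sigma(b)=\sum_{l\ne j}\beta(T^l)$ and $\mathbf B=\sum_kp_k\sum_{j\le k}GW^{\otimes(k-1)}$, a measure of total mass $m$.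

For example, a root with three children, seen relative to its second child, carries the bush $(3,2;(T_1,T_3))$ with $\sigma=\beta(T_1)+\beta(T_3)$. Write $b_i(T)$ for the bush at the root of $T$ relative to child $i$. By the branching property,
$$E\Big[\sum_{i\le\nu}\varphi(b_i(T),T_i)\Big]=\iint\varphi(b,T')\,\mathbf B(db)\,GW(dT')\qquad(\varphi\ge0).\tag{3.3}$$

**Definition (the law $P$).** Let $(T^-,T^+)$ have density $Z^{-1}K(T^-,T^+)$ with respect to $GW\otimes GW$, and, given the trees, let $\xi^\pm$ be independent with laws $\theta_{T^\pm}$. Think of the two roots as joined by an edge; the two rays form a line $(v_j)_{j\in\mathbb Z}$ with $v_{-i}=\xi^-_i$, $v_{1+i}=\xi^+_i$ ($i\ge0$). Let $T^-_j=T^-_{v_j}$ for $j\le0$ and $T^+_j=T^+_{v_j}$ for $j\ge1$. Let $b_j$ be the bush at $v_j$ in its tree relative to the next ray vertex ($v_{j-1}$ if $j\le0$, $v_{j+1}$ if $j\ge1$). Put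
$$\sigma_j=\sigma(b_j),\quad V_j=1+\lambda+\sigma_j,\quad\alpha_j=a(T^-_j)\ (j\le0),\quad\rho_j=a(T_j^+)\ (j\ge1).$$

For $j\le0$ we have $\alpha_j=\lambda+\sigma_j+\beta(T^-_{j-1})=V_j-\lambda/\alpha_{j-1}$ by (2.1), and similarly for $\rho$:
$$\alpha_j=V_j-\frac\lambda{\alpha_{j-1}},\qquad\rho_j=V_j-\frac\lambda{\rho_{j+1}}.\tag{3.4}$$
We use (3.4) to *define* $\alpha_j$ for $j\ge1$ and $\rho_j$ for $j\le0$. So $\alpha_j$ looks at the line from $v_j$ to the left, and $\rho_j$ to the right.

**Step 2 (pivot bounds).** We check that the extended numbers obey (2.2). If $\alpha\ge\max(1,\lambda)$ and $V\ge1+\lambda$, then $\lambda/\alpha\le\min(1,\lambda)$, so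
$$V-\frac\lambda\alpha\ge1+\lambda-\min(1,\lambda)=\max(1,\lambda);\qquad\text{if also }\alpha>\lambda,\text{ then }V-\frac\lambda\alpha>\lambda.\tag{3.5}$$
Hence all $\alpha_j,\rho_j$ are $>\lambda$ and $\ge\max(1,\lambda)$, and $1-\lambda/\alpha_j,\ 1-\lambda/\rho_j\ge(1-\lambda)^+$.

**Step 3 (law of a window).** We compute the joint law of a finite stretch. For $l\ge0$, $r\ge1$ the *window* $[-l,r]$ is the tuple $(T^-_{-l},b_{-l+1},\dots,b_{r-1},T^+_r)$. Iterating (3.3), its density with respect to $GW\otimes\mathbf B^{\otimes(l+r-1)}\otimes GW$ is $Z^{-1}K\,\theta_{T^-}(v_{-l})\,\theta_{T^+}(v_r)$. By (2.3) this equals $Z^{-1}$ times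
$$\frac{S(T^-)S(T^+)}{\alpha_0\rho_1-\lambda}\cdot\frac{\beta(T^-_{-l})}{\beta(T^-)\,\alpha_0\cdots\alpha_{-l+1}}\cdot\frac{\beta(T^+_r)}{\beta(T^+)\,\rho_1\cdots\rho_{r-1}} .$$
Use $S(T^-)/\beta(T^-)=\alpha_0$, $S(T^+)/\beta(T^+)=\rho_1$, $\beta(T^-_{-l})=S(T^-_{-l})/\alpha_{-l}$, $\beta(T^+_r)=S(T^+_r)/\rho_r$ and $\alpha_0\rho_1-\lambda=\rho_1(\alpha_0-\lambda/\rho_1)$. The density becomes
$$\frac1Z\cdot\frac{S(T^-_{-l})\,S(T^+_r)}D,\qquad D=\alpha_{-l}\cdots\alpha_{-1}\Big(\alpha_0-\frac\lambda{\rho_1}\Big)\rho_1\cdots\rho_r.\tag{3.6}$$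

**Step 4 ($D$ is a determinant).** This shows that the position of the origin in the window is irrelevant. Let $J$ be the tridiagonal matrix with diagonal $(x_{-l},\dots,x_r)=(\alpha_{-l},V_{-l+1},\dots,V_{r-1},\rho_r)$ and off-diagonal entries $-\sqrt\lambda$. Gaussian elimination from the top gives the pivots $\alpha_{-l},\alpha_{-l+1},\dots$, and from the bottom $\rho_r,\rho_{r-1},\dots$, by (3.4). Eliminating from both ends toward position $0$ gives $\det J=D$. Eliminating toward any interior position $i$ gives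
$$D=\det J=\alpha_{-l}\cdots\alpha_{i-1}\,B_i\,\rho_{i+1}\cdots\rho_r,\qquad B_i=V_i-\frac\lambda{\alpha_{i-1}}-\frac\lambda{\rho_{i+1}}.\tag{3.7}$$
For the window $[-1,1]$ this reads $\alpha_{-1}V_0\rho_1-\lambda\alpha_{-1}-\lambda\rho_1=\alpha_{-1}\big(V_0-\frac{\lambda}{\alpha_{-1}}-\frac{\lambda}{\rho_1}\big)\rho_1$. The window $[0,1]$ has determinant $aa'-\lambda=\Delta$: the kernel $K$ is simply the weight of the shortest window.

**Step 5 (stationarity and reversal).** By Step 4 the law (3.6) of the tuple depends only on $l+r$ and is symmetric under reversal. The tuple of the window $[-l,r]$ determines $(\alpha_j,V_j,\rho_j)$ for $-l<j<r$, together with $\alpha_{-l}$ and $\rho_r$, by the same formulas wherever the origin is. Hence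

*the process $(\alpha_j,V_j,\rho_j)_{j\in\mathbb Z}$ is stationary, and $(\rho_{-j},V_{-j},\alpha_{-j})_{j\in\mathbb Z}$ has the same law.*

**Step 6 (the chain of trees).** Here we identify a stationary law for the trees on a ray. By (2.3), $(T^+_j)_{j\ge1}$ is a Markov chain moving from $T$ to $T_i$ with probability $\theta_i$. The law of $T^+_r$ is the last marginal for the window $[0,r]$. By Step 5 it is also the last marginal for $[-(r-1),1]$, which is the law of $T^+_1$. So the chain is stationary. Its one-dimensional law $\mu$ has density $T\mapsto Z^{-1}\int K(T',T)\,GW(dT')>0$ with respect to $GW$, so $\mu$ and $GW$ are equivalent.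

**Step 7 (ergodicity).** We want Birkhoff limits to be constants. Let $\mathcal E$ be a shift-invariant event of the chain and $h(T)=P(\mathcal E\mid T_1^+=T)$. By invariance and the Markov property, $P(\mathcal E\mid T_1^+,\dots,T^+_n)=h(T^+_n)$, and this tends to $1_{\mathcal E}$ a.s. As all $h(T_n^+)$ have the same law, $h(T_1^+)\in\{0,1\}$ a.s. As $h(T_n^+)$ is a martingale, $E_P[(h(T^+_{n+1})-h(T^+_n))^2]=E_P[h(T^+_{n+1})^2]-E_P[h(T^+_n)^2]=0$. So with $A=\{h=1\}$ we have $1_{\mathcal E}=1_A(T^+_1)=1_A(T^+_2)$ a.s. Since all $\theta_i>0$ and $\mu$ is equivalent to $GW$, for $GW$-a.e. $T\in A$ all $T_i$ lie in $A$. By the branching property $q=GW(A)$ satisfies $q\le\sum_kp_kq^k$. For $q\in(0,1)$ we have $\sum_kp_kq^k<q$, because $p_0=0$ and $p_1<1$. So $q\in\{0,1\}$.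

## 4. The dimension as a weighted mean, and its expansion at $\lambda=0$

**Proposition 4.1.** For $\lambda\in(0,m)$,
$$d_\lambda=E_P[\log\rho_1]=E_P[\log\alpha_0]=\frac{E[K\log a]}{E[K]}.\tag{4.1}$$

*Proof.* We follow the mass of the cylinders along a harmonic ray. With $T=T^+$ and $\xi=\xi^+$, (2.3) gives
$$-\log\theta_T(\xi_n)=\sum_{j=1}^n\log\rho_j+\log\beta(T)-\log\beta(T_{\xi_n}).$$
Here $0\le\log\rho_1\le\log(\lambda+\nu)$, which is $\mu$-integrable since $\mu$ has density at most $1/Z$ and $m<\infty$. The left side is a Birkhoff sum of the nonnegative function $-\log\big(\beta(T^+_{j+1})/S(T^+_j)\big)$ of consecutive states, so divided by $n$ it converges a.s. to a constant in $[0,\infty]$. By stationarity all $\log\beta(T_{\xi_n})$ have the same law, so $\frac1n\log\beta(T_{\xi_n})\to0$ in probability, while $\frac1n\sum_{j\le n}\log\rho_j\to E_P[\log\rho_1]$ a.s. The limit is therefore $E_P[\log\rho_1]$, for $GW$-a.e. $T$ and $\theta_T$-a.e. $\xi$. The closed ball of radius $r\in[e^{-n},e^{-n+1})$ around $\xi$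 is the set of rays through $\xi_n$, so Billingsley's lemma gives $d_\lambda=E_P[\log\rho_1]$. The other forms follow from the symmetry and the definition of $P$. $\square$

**Small $\lambda$ by hand.** We test the question near $\lambda=0$. Let $0<\lambda\le\frac12$, let $\nu_i$ be the number of children of child $i$, and put $q=E[1/\nu]$, $L=E[\log\nu]$, $M=E[\log\nu/\nu]$. By (2.1),
$$a=\nu+\lambda\Big(1-\sum_i\frac1{a(T_i)}\Big),\qquad a(T_i)\ge1 .$$
So $|a-\nu|\le\lambda\nu$ and $|1/a-1/\nu|\le\lambda/a\le\lambda$. Applying the latter to each $T_i$,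
$$a=\nu+\lambda\Big(1-\sum_i\frac1{\nu_i}\Big)+O(\lambda^2\nu),\qquad\log a=\log\nu+\frac\lambda\nu\Big(1-\sum_i\frac1{\nu_i}\Big)+O(\lambda^2),\tag{4.2}$$
with absolute constants. Since $K=(1-\lambda/a)(1-\lambda/a')/(1-\lambda/(aa'))$,
$$K=1-\lambda\Big(\frac1\nu+\frac1{\nu'}-\frac1{\nu\nu'}\Big)+O(\lambda^2).$$
Given $\nu$, the mean of $\sum_i1/\nu_i$ is $q\nu$, so $E\big[\frac1\nu(1-\sum_i\frac1{\nu_i})\big]=q-q=0$. Therefore $E[K\log a]=L-\lambda(M+qL-qM)+O(\lambda^2)$ and $Z=1-\lambda(2q-q^2)+O(\lambda^2)$, and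
$$d_\lambda=L+\lambda(1-q)(qL-M)+O(\lambda^2)=L-\lambda(1-q)\operatorname{Cov}\Big(\frac1\nu,\log\nu\Big)+O(\lambda^2).\tag{4.3}$$
The covariance is negative, since $1/\nu$ and $\log\nu$ are strictly monotone in opposite directions and $\nu$ is not constant; also $q<1$. So $d_\lambda$ does increase at first. For $p_1=p_2=\frac12$ the slope is $\frac14\big(\frac34\cdot\frac12-\frac14\big)\log2=\frac{\log2}{32}$.

**A pointwise comparison does not work.** The first thing to try with (4.1) is to show that $a_\lambda(T)$ increases with $\lambda$. This is false: by (4.2), if $p_1,p_2>0$, then $a$ increases at first on $\{\nu=1,\nu_1=2\}$ (slope $\frac12$) and decreases on $\{\nu=2,\nu_1=\nu_2=1\}$ (slope $-1$). In (4.3) the change of $\log a$ even averages to zero, and the whole effect comes from the change of the weight $K$, through a covariance. Both features persist for all $\lambda\ne1$. To show this we need an inequality for covariances under $P$, and then differentiability of $\beta$ in $\lambda$.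

## 5. A correlation inequality for determinantal weights

**Lemma 5.1 (FKG).** Let $\pi_i$ be finite measures on intervals $E_i$, $i\le n$. Let $\phi>0$ be $C^2$ on a neighborhood of $\prod E_i$ with $\partial_i\partial_j\log\phi\ge0$ on $\prod E_i$ for $i\ne j$, and $0<\int\phi\,d\bigotimes\pi_i<\infty$. Let $Q$ be the probability proportional to $\phi\bigotimes\pi_i$. If $f,g\ge0$ are coordinatewise nondecreasing, then $Q(fg)\ge Q(f)Q(g)$. If $f\ge0$ is nondecreasing, $g\ge0$ nonincreasing, and $Q(f),Q(g)<\infty$, then $Q(fg)\le Q(f)Q(g)$.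

*Proof.* Truncating to $f\wedge M$, $g\wedge M$ and using monotone convergence, we may take $f,g$ bounded. The second claim follows from the first applied to $f$ and $M-g$ with $M\ge g$. We prove the first by induction on $n$. For $n=1$, integrate $(f(x)-f(y))(g(x)-g(y))\ge0$ against $Q\otimes Q$.

Let $n\ge2$. For $\pi_n$-a.e. $s$ the integral $\Phi(s)=\int\phi(\cdot,s)\,d\bigotimes_{i<n}\pi_i$ is finite, and it is positive. For such $s$ let $Q_s$ be the probability proportional to $\phi(\cdot,s)\bigotimes_{i<n}\pi_i$; it satisfies the hypotheses in dimension $n-1$. For two such $s<t$ the ratio $w=\phi(\cdot,t)/\phi(\cdot,s)$ is nondecreasing, because $\partial_i\log w=\int_s^t\partial_i\partial_n\log\phi\ge0$, and $Q_s(w)=\Phi(t)/\Phi(s)<\infty$. By induction, $Q_t(h)=Q_s(hw)/Q_s(w)\ge Q_s(h)$ for bounded nondecreasing $h\ge0$. Hence $Q_t(f(\cdot,t))\ge Q_s(f(\cdot,t))\ge Q_s(f(\cdot,s))$, so $F(s)=Q_s(f(\cdot,s))$ is nondecreasing, and likewise $G(s)=Q_s(g(\cdot,s))$. With $\chi$ the law of the last coordinate under $Q$,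 the induction hypothesis and the case $n=1$ give $Q(fg)\ge\int FG\,d\chi\ge\int F\,d\chi\int G\,d\chi=Q(f)Q(g)$. $\square$

Fix $\lambda\in(0,m)$. Let $\pi_0$ be the image of the measure $S\cdot GW$ under $a$ (mass $E[S]\le m$) and $\pi$ the image of $\mathbf B$ under $1+\lambda+\sigma$ (mass $m$). Let $E_0=[1,\infty)$ if $\lambda<1$ and $E_0=(\lambda,\infty)$ if $\lambda\ge1$; let $E_1=[1+\lambda,\infty)$. By (2.2), $\pi_0$ lives on $E_0$, and $\pi$ lives on $E_1$.

**Step 1 (windows).** We check that Lemma 5.1 applies to windows under $P$. By (3.6) the coordinates $x=(x_{-l},\dots,x_r)$ of Step 4 in Section 3 have law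
$$\frac1{Z\det J(x)}\,\pi_0\otimes\pi\otimes\dots\otimes\pi\otimes\pi_0\tag{5.1}$$
on $E_0\times E_1\times\dots\times E_1\times E_0$. On this whole domain, (3.5) shows that the pivots $\alpha_j$, $j<r$, of the elimination from the top are $\ge1$ if $\lambda<1$ and $>\lambda$ if $\lambda\ge1$. The last pivot $x_r-\lambda/\alpha_{r-1}$ is $\ge1-\lambda>0$ if $\lambda<1$, and $>\lambda-1\ge0$ if $\lambda\ge1$. So $J=LDL^{\mathsf T}$ is positive definite, where $D$ is the diagonal matrix of the pivots and $L$ is lower triangular with unit diagonal and entries $-\sqrt\lambda/\alpha_j$ just below it. Then $L^{-1}$ has nonnegative entries, and so does $G=J^{-1}=(L^{-1})^{\mathsf T}D^{-1}L^{-1}$. As $\partial_i\log\det J=G_{ii}$ and $\partial_jG=-(G_{kj}G_{jl})_{k,l}$,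
$$\partial_i\partial_j(-\log\det J)=G_{ij}^2\ge0\qquad(i\ne j).$$
The function $1/\det J$ is smooth on a neighborhood of the domain, so Lemma 5.1 applies to (5.1). By the recursions (3.4), the maps $x\mapsto\alpha_j,\rho_j$ are nondecreasing.

**Step 2 (one side only).** Later we split a window at its center and need the inequality on one half, with an extra exponential factor. For $x=(x_1,\dots,x_n)\in E_1^{n-1}\times E_0$ let $\rho_n=x_n$, $\rho_i=x_i-\lambda/\rho_{i+1}$, and
$$Q_n(dx)=\frac{\pi(dx_1)\cdots\pi(dx_{n-1})\,\pi_0(dx_n)}{\rho_1\cdots\rho_n},\qquad Q_n^u=e^{u\lambda/\rho_1}Q_n\quad(u\ge0).$$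
By (3.5), $\rho_i\ge\max(1,\lambda)$. So $\lambda/\rho_1\le1$, $Q_n^u$ is finite, and $Q_n^u(\log\rho_j)\le e^uQ_n(\log\rho_j)<\infty$ because $\rho_i^{-1}\le1$ and $\rho_j^{-1}\log\rho_j\le1$. Let $J^+$ be tridiagonal with diagonal $(x_1,\dots,x_n)$ and off-diagonal entries $-\sqrt\lambda$. Its pivots from the bottom are $\rho_n,\dots,\rho_1>0$. So it is positive definite, $\det J^+=\rho_1\cdots\rho_n$, $G^+=(J^+)^{-1}$ has nonnegative entries (factor as in Step 1, from the bottom), and $G^+_{11}=1/\rho_1$. For $i\ne j$,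
$$\partial_i\partial_j(-\log\det J^+)=(G^+_{ij})^2\ge0,\qquad\partial_i\partial_jG^+_{11}=2G^+_{1i}G^+_{ij}G^+_{j1}\ge0,$$
where the second formula follows from $\partial_iG^+_{11}=-G^+_{1i}G^+_{i1}$ by differentiating once more. Since the density of $Q_n^u$ is $\exp(-\log\det J^++u\lambda G^+_{11})$, Lemma 5.1 applies to $Q_n^u$ (after normalization).

**Step 3 (the sums that will appear in the derivative).** We introduce the relevant decreasing functions and bound their correlations with $\log\rho_j$. Put
$$t_j=\sum_{i\ge0}\frac{\lambda^i}{\rho_j\rho_{j+1}\cdots\rho_{j+i}},\qquad s_j=\sum_{i\ge0}\frac{\lambda^i}{\alpha_j\alpha_{j-1}\cdots\alpha_{j-i}},$$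
so that
$$\rho_jt_j=1+\lambda t_{j+1},\qquad\alpha_js_j=1+\lambda s_{j-1}.\tag{5.2}$$
Let $t_j^{(n)},s_j^{(n)}$ be the sums of the first $n$ terms; each term is $\le1$. For a tree let
$$R(T)=E_{\theta_T}\Big[\sum_{n\ge0}\frac{\lambda^n}{\prod_{j\le n}a(T_{\xi_j})}\Big]\in(0,\infty],\qquad\bar R=\sum_i\theta_iR(T_i).$$
On the $b$-ary tree $R=1/(b-\lambda)$. We have $E_P[t_1\mid T^\pm]=R(T^+)$, $E_P[s_0\mid T^\pm]=R(T^-)$, and conditioning on the first vertex of the ray gives
$$aR=1+\lambda\bar R.\tag{5.3}$$
Let $\Delta_1=\alpha_0\rho_1-\lambda$ and $W=1/\Delta_1+t_1+s_0$. Replacing $t_1,s_0$ by $t_1^{(n)},s_0^{(n)}$ we obtain $W_n\uparrow W$. For $n\ge2$, $W_n$ is a nonnegative nonincreasing function of the coordinates of the window $[-n,n]$; note that $\Delta_1>0$ on the whole domain by (3.5), since $\alpha_0\rho_1\ge1>\lambda$ if $\lambda<1$ and $\alpha_0\rho_1>\lambda^2\ge\lambda$ if $\lambda\ge1$. For $|j|<n$, the functions $\log\rho_j,\log\alpha_j$ are nonnegative and nondecreasing in these coordinates, with mean $d=d_\lambda$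 by (4.1) and stationarity. Suppose $E_P[W]<\infty$. Lemma 5.1 applied to $(W_n-c)^+$, followed by monotone convergence, gives for all $j$ and $c\ge0$
$$E_P[(W-c)^+\log\rho_j]\le d\,E_P[(W-c)^+],\qquad E_P[W\log\alpha_0]\le d\,E_P[W].\tag{5.4}$$
In the same way, if $E_P[t_1+s_{-1}]<\infty$,
$$E_P[(t_1+s_{-1})\log\rho_j]\le d\,E_P[t_1+s_{-1}].\tag{5.5}$$
Finally $E_P[t_1]=Z^{-1}E[K R(T')]\le Z^{-1}E[\beta R]$ by (3.1), and $E_P[1/\Delta_1]=Z^{-1}E[K/\Delta]\le\frac5{4Z}$ by (3.2). By symmetry and stationarity,
$$E_P[t_1]=E_P[s_0]=E_P[s_{-1}]\le\frac{E[\beta R]}Z,\qquad E_P[W]\le\frac1Z\Big(\frac54+2E[\beta R]\Big).\tag{5.6}$$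
So everything hinges on $E[\beta R]<\infty$, which is proved next for $\lambda\ne1$.

## 6. How the escape probability depends on $\lambda$

Subscripts now show the parameter. The letter $\tau$ denotes a second parameter.

**Lemma 6.1.** For $0<\lambda<\tau<m$, a.s.
$$\beta_\lambda-\beta_\tau=(\tau-\lambda)\sum_{n\ge0}q_n(\lambda,\tau),\qquad q_n(\lambda,\tau)=\beta_\lambda\sum_{|x|=n}\theta_\lambda(x)\frac{\lambda^n}{\prod_{j=0}^na_\tau(T_{x_j})}\le\frac1\lambda .$$

*Proof.* We iterate the recursion for the difference. By (2.1), and since $\tau a_\lambda-\lambda a_\tau=\tau S_\lambda-\lambda S_\tau=(\tau-\lambda)S_\lambda+\lambda(S_\lambda-S_\tau)$,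
$$\beta_\lambda-\beta_\tau=\frac\tau{a_\tau}-\frac\lambda{a_\lambda}=\frac{(\tau-\lambda)S_\lambda+\lambda\sum_i(\beta_\lambda-\beta_\tau)(T_i)}{a_\lambda a_\tau}.$$
Write $\beta_\lambda-\beta_\tau=\beta_\lambda g$ with $0\le g\le1$ and divide by $\beta_\lambda=S_\lambda/a_\lambda$:
$$g=\frac1{a_\tau}\Big[(\tau-\lambda)+\lambda\sum_i\theta_{\lambda,i}\,g(T_i)\Big].$$
After $N$ iterations the remainder is $\sum_{|x|=N}\theta_\lambda(x)\,\lambda^N g(T_x)/\prod_{j<N}a_\tau(T_{x_j})\le(\lambda/\tau)^N$, because $a_\tau>\tau$. Let $N\to\infty$. The bound on $q_n$ also follows from $a_\tau>\tau$. $\square$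

Define $q_n(\lambda,\lambda)$ by the same formula. It is also $\le1/\lambda$, and $\sum_nq_n(\lambda,\lambda)=\beta_\lambda R_\lambda$.

**Lemma 6.2.** Let $I=[\lambda_0,\bar\lambda]$ be a compact subinterval of $(0,1)$ or of $(1,m)$. There is $\kappa<1$ with $E[q_n(\lambda,\tau)]\le\kappa^n$ for all $\lambda\le\tau$ in $I$ and $n\ge0$. In particular $\sup_{\lambda\in I}E[\beta_\lambda R_\lambda]<\infty$.

*Proof.* If $I\subset(0,1)$, then $a_\tau\ge1$ gives $q_n\le\bar\lambda^n$. Let $I\subset(1,m)$.

**Step 1 (bounding the factors).** We extract from each ratio $\lambda/a_\tau$ a factor that depends on one bush only. Let $b_j$ be the bush at $x_j$ relative to $x_{j+1}$ and $\bar\sigma=\sigma_{\bar\lambda}$. As $\beta$ is nonincreasing in the parameter, $a_\tau(T_{x_j})\ge\tau+\bar\sigma(b_j)$, so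
$$\frac\lambda{a_\tau(T_{x_j})}\le\frac\tau{\tau+\bar\sigma(b_j)}\le c(b_j):=\frac{\bar\lambda}{\bar\lambda+\bar\sigma(b_j)},\qquad\frac1{a_\tau(T_{x_n})}\le1 .$$
By (2.3) and (3.3),
$$E[q_n]\le\int\prod_{j<n}\mathbf B(db_j)\,GW(dT_n)\,\frac{\beta_\lambda(T_n)}{a_0\cdots a_{n-1}}\prod_{j<n}c(b_j),$$
where $a_n=a_\lambda(T_n)$, $a_j=V_j-\lambda/a_{j+1}$, $V_j=1+\lambda+\sigma_\lambda(b_j)$.

**Step 2 (isolating one bush).** To integrate over $b_i$ alone we need the dependence of $a_0\cdots a_{n-1}$ on $b_i$. This product is the determinant of the $n\times n$ tridiagonal matrix with diagonal $(V_0,\dots,V_{n-2},V_{n-1}-\lambda/a_n)$ and off-diagonal entries $-\sqrt\lambda$ (pivots from the bottom). Put $\tilde\alpha_0=V_0$, $\tilde\alpha_j=V_j-\lambda/\tilde\alpha_{j-1}$; inductively $\tilde\alpha_j\ge\lambda$. Eliminating from both ends toward $i<n$,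
$$a_0\cdots a_{n-1}=\tilde\alpha_0\cdots\tilde\alpha_{i-1}\,\big(A+\sigma_\lambda(b_i)\big)\,a_{i+1}\cdots a_{n-1},\qquad A=1+\lambda-\frac\lambda{\tilde\alpha_{i-1}}-\frac\lambda{a_{i+1}},$$
without the $\tilde\alpha$-term if $i=0$. Neither $A$ nor the other factors depend on $b_i$, and $A\in[\lambda-1,\lambda+1]$.

**Step 3 (a uniform gain per bush).** We show that each factor $c$ costs a fixed proportion. Let $k$ be the number of slots of $b$. Since $\sigma\le k-1$, we have $A+\sigma\le\bar\lambda+k$; also $A\ge\lambda_0-1>0$. So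
$$\int\frac{1-c(b)}{A+\sigma_\lambda(b)}\mathbf B(db)\ge\eta_1:=\int\frac{\bar\sigma(b)}{(\bar\lambda+\bar\sigma(b))(\bar\lambda+k)}\mathbf B(db)>0,\qquad\int\frac{\mathbf B(db)}{A+\sigma_\lambda(b)}\le\frac m{\lambda_0-1},$$
and $\eta_1>0$ because $\bar\sigma>0$ a.e. on $\{k\ge2\}$, which has positive $\mathbf B$-measure. Hence
$$\int\frac{c}{A+\sigma_\lambda}\,d\mathbf B\le(1-\eta)\int\frac1{A+\sigma_\lambda}\,d\mathbf B,\qquad\eta=\frac{\eta_1(\lambda_0-1)}m\in(0,1],$$
with $\eta$ independent of $\lambda,\tau\in I$. Removing $c(b_0),c(b_1),\dots$ one at a time, each for a factor $1-\eta$, we get $E[q_n]\le(1-\eta)^nE\big[\beta_\lambda\sum_{|x|=n}\theta_\lambda(x)\big]\le(1-\eta)^n$. $\square$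

**Lemma 6.3.** Let $I$ be as in Lemma 6.2. For a.e. $T$, $\beta_{\lambda_1}-\beta_{\lambda_2}=\int_{\lambda_1}^{\lambda_2}\beta_\lambda R_\lambda\,d\lambda<\infty$ for all $\lambda_1<\lambda_2$ in $I$.

*Proof.* **Step 1 (continuity at a fixed parameter).** We need convergence of all the ingredients of $q_n$. By Lemmas 6.1 and 6.2, $E|\beta_\lambda-\beta_\tau|\le C|\lambda-\tau|$ on $I$. As $\lambda\mapsto\beta_\lambda$ is monotone, its one-sided limits at a fixed $\lambda$ exist, and by the $L^1$ bound they equal $\beta_\lambda$ a.s. So for fixed $\lambda$, a.s. $\beta_{\lambda_k}(T_x)\to\beta_\lambda(T_x)$ for all $x$ whenever $\lambda_k\to\lambda$ in $I$.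

**Step 2 (difference quotients).** We show that the difference quotients converge in $L^1(GW)$. Let $\lambda_k\le\tau_k$ in $I$ both tend to $\lambda$. Each $q_n(\lambda_k,\tau_k)$ is a finite sum, so it tends to $q_n(\lambda,\lambda)$ a.s., and it is bounded by $1/\lambda_0$. With the uniform tails $\kappa^n$ of Lemma 6.2, $\sum_nq_n(\lambda_k,\tau_k)\to\beta_\lambda R_\lambda$ in $L^1$. Taking one of $\lambda_k,\tau_k$ equal to $\lambda$, we see that for every bounded measurable $\varphi$ the function $\lambda\mapsto E[\varphi\beta_\lambda]$ has derivative $-E[\varphi\beta_\lambda R_\lambda]$ on $I$. Taking $\lambda_k=\tau_k$, we see that this derivative is continuous.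

**Step 3 (the pathwise identity).** Now we pass from means to individual trees. Since $(\lambda,T)\mapsto\beta_\lambda R_\lambda$ is jointly measurable and $\int_IE[\beta_\lambda R_\lambda]\,d\lambda<\infty$, Fubini gives
$$E[\varphi(\beta_{\lambda_1}-\beta_{\lambda_2})]=\int_{\lambda_1}^{\lambda_2}E[\varphi\beta_\lambda R_\lambda]\,d\lambda=E\Big[\varphi\int_{\lambda_1}^{\lambda_2}\beta_\lambda R_\lambda\,d\lambda\Big].$$
As $\varphi$ is arbitrary, the identity holds a.s. for each fixed pair, hence a.s. for all pairs in a countable dense subset of $I$ containing its endpoints. The left side is monotone in $\lambda_1$ and in $\lambda_2$, and the right side is finite and continuous, so the identity extends to all pairs. $\square$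

**Lemma 6.4.** $d_\lambda$ is continuous on $(0,m)$, and $d_\lambda\to\sum_kp_k\log k$ as $\lambda\downarrow0$.

*Proof.* By (4.1) and dominated convergence ($0<K\le1$, $0\le\log a\le\log(m+\nu)$, $Z_\lambda>0$), continuity at $\lambda$ follows if a.s. $\beta_\tau\to\beta_\lambda$ as $\tau\to\lambda$, since this then holds for all subtrees. For $\lambda\ne1$ this is Step 1 of Lemma 6.3. Let $\lambda=1$, where Lemma 6.2 is not available.

**Step 1 (from the left).** Here the finite-level approximation suffices: for $\tau<1$, $\beta_1\le\beta_\tau\le\beta_\tau^{(n)}\to\beta_1^{(n)}$ as $\tau\uparrow1$; then let $n\to\infty$.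

**Step 2 (from the right).** We show that the limit solves the same recursion and that the difference is damped along the ray. Let $\mathsf b(T)=\lim_{\tau\downarrow1}\beta_\tau(T)\in(0,\beta_1]$ and $S^{\mathsf b}=\sum_i\mathsf b(T_i)>0$. Then $\mathsf b=S^{\mathsf b}/(1+S^{\mathsf b})$, so with $S=S_1$
$$\beta_1-\mathsf b=\frac{\sum_i(\beta_1-\mathsf b)(T_i)}{(1+S)(1+S^{\mathsf b})}.$$
Writing $\beta_1-\mathsf b=\beta_1g$ with $0\le g\le1$ and dividing by $\beta_1=S/(1+S)$ gives $g=(1+S^{\mathsf b})^{-1}\sum_i\theta_ig(T_i)$, hence $g\le E_{\theta_T}\prod_{j<n}(1+S^{\mathsf b}(T_{\xi_j}))^{-1}$ for all $n$. By Birkhoff's theorem for the ergodic chain of Section 3 at $\lambda=1$, $\frac1n\sum_{j<n}\log(1+S^{\mathsf b}(T_{\xi_j}))$ has a limit in $(0,\infty]$ for $GW$-a.e. $T$ and $\theta_T$-a.e. $\xi$. So the product tends to $0$, and $g=0$ a.s.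

**Step 3 ($\lambda\downarrow0$).** For the limit at zero, note that $\beta_\lambda\ge1-\lambda\to1$, so $a\to\nu$ and $K\to1$. Dominated convergence in (4.1) gives $d_\lambda\to E[\log\nu]$. $\square$

## 7. The derivative of $d_\lambda$ is minus a covariance

For two trees set
$$Y=\frac1\Delta\big[1+(a-1)a'R'+(a'-1)aR\big].$$

**Proposition 7.1.** $d_\lambda$ is absolutely continuous on each $I$ of Lemma 6.2, and for a.e. $\lambda\in I$
$$d_\lambda'=-\big(E_P[Y\log\rho_1]-d_\lambda E_P[Y]\big),\qquad Y=Y(T^-,T^+).\tag{7.1}$$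

*Proof.* **Step 1 (differentiating $a$ and $K$ for fixed trees).** We compute pathwise derivatives, denoted by dots. By Lemma 6.3 for the subtrees, for a.e. $T$ the functions $S$ and $a$ are absolutely continuous on $I$, and for a.e. $\lambda$ the quantities $R(T),R(T_i)$ are finite and $\dot a=1-\sum_i\beta(T_i)R(T_i)=1-S\bar R$. By (5.3), $a(R-\bar R)=1+\lambda\bar R-a\bar R=1-S\bar R$, so
$$\frac{\dot a}a=R-\bar R.\tag{7.2}$$
On $I$ we have $\Delta\ge1-\lambda$ if $\lambda<1$ and $\Delta\ge\lambda^2-\lambda$ if $\lambda>1$, so $K=(a-\lambda)(a'-\lambda)/(aa'-\lambda)$ is absolutely continuous. Its partial derivatives are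
$$\partial_aK=\frac{\lambda S'(a'-1)}{\Delta^2},\qquad\partial_{a'}K=\frac{\lambda S(a-1)}{\Delta^2},\qquad\partial_\lambda K\big|_{a,a'}=\frac{-(S+S')\Delta+SS'}{\Delta^2}.$$
So
$$\dot K\Delta^2=-(S+S')\Delta+SS'+\lambda S'(a'-1)(1-S\bar R)+\lambda S(a-1)(1-S'\bar R').$$
Now $-S\Delta+\lambda S(a-1)=-S(aa'-\lambda a)=-SS'a$, and symmetrically. By (5.3), $\lambda\bar R=aR-1$ and $\lambda\bar R'=a'R'-1$. Thus
$$\dot K\Delta^2=-SS'\big[a+a'-1+\lambda(a'-1)\bar R+\lambda(a-1)\bar R'\big]=-SS'\big[1+(a-1)a'R'+(a'-1)aR\big],$$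
that is, $\dot K=-KY$.

**Step 2 (integrability).** To differentiate under the expectation we bound the derivatives in mean, uniformly on $I$. Since $a,a'\ge\max(1,\lambda)$, we have $0\le(a-1)a'=aa'-a'\le\Delta$ and $0\le(a'-1)a\le\Delta$. So $0\le Y\le1/\Delta+R+R'$, and taking conditional expectations given $T^\pm$ and using (5.4),
$$E_P[Y]\le E_P[W],\qquad E_P[Y\log\alpha_0]\le E_P[W\log\alpha_0]\le d_\lambda E_P[W].$$
By (5.6) and Lemma 6.2, and as $d_\lambda<\log m$, the means $E[KY]$ and $E[KY\log a]$ are bounded on $I$. Next, $E_P[\bar R(T_1^+)]=E_P[R(T^+_2)]=E_P[R(T^+_1)]$ by the Markov property and stationarity of the chain of trees. With the symmetry of $K$ this reads $E[K\bar R]=E[KR]\le E[\beta R]$. So by (7.2) $E[K|\dot a|/a]$ is bounded on $I$, and $E[K\dot a/a]=0$.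

**Step 3 (the quotient).** We differentiate $d=N/Z$ with $N=E[K\log a]$. By Fubini, $Z$ and $N$ are absolutely continuous on $I$ with a.e. derivatives $Z'=-E[KY]$ and $N'=-E[KY\log a]+E[K\dot a/a]=-E[KY\log a]$. Since $Z$ is continuous and positive, $d$ is absolutely continuous and $d'=(N'-dZ')/Z=-(E_P[Y\log\alpha_0]-dE_P[Y])$. By the symmetry of $K$ and $Y$ we may write $\rho_1$ for $\alpha_0$. $\square$

As in the small-$\lambda$ computation, the variation of $\log a$ averages out and only a covariance remains. The theorem will follow if that covariance is negative.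

## 8. Telescoping the covariance along the ray

Fix $\lambda\in(0,m)\setminus\{1\}$. Then $E[\beta R]<\infty$ by Lemma 6.2, so (5.4)–(5.6) hold with finite right-hand sides, and all $t_j,s_j$ are a.s. finite. Define the pathwise version of $Y$ at every edge of the line:
$$\mathcal Y_j=\frac1{\alpha_{j-1}\rho_j-\lambda}\big[1+(\alpha_{j-1}-1)\rho_jt_j+(\rho_j-1)\alpha_{j-1}s_{j-1}\big].$$
As for $Y$ we have $0\le\mathcal Y_1\le W$. Also $E_P[\mathcal Y_1\mid T^-,T^+]=Y$, so $E_P[\mathcal Y_1]=E_P[Y]$ and $E_P[\mathcal Y_1\log\rho_1]=E_P[Y\log\rho_1]$.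

**Where the direct use of Lemma 5.1 stops.** The function $\log\rho_1$ is nondecreasing in the window coordinates, so we would be done if $\mathcal Y_1$ were nonincreasing, as its upper bound $W$ is. It is not. By (5.2),
$$\mathcal Y_1=\frac{1+(\alpha_0-1)(1+\lambda t_2)+(\rho_1-1)(1+\lambda s_{-1})}{\alpha_0\rho_1-\lambda}.$$
Among the quantities on the right, moving the coordinate $V_0$ alone changes only $\alpha_0$, at unit rate. The derivative in $\alpha_0$ has the sign of
$$(1+\lambda t_2)(\rho_1-\lambda)-\rho_1^2-\lambda\rho_1(\rho_1-1)s_{-1}.$$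
Take $\lambda=\frac34$ and $t_2=4$, the value for $\rho_2=\rho_3=\dots=1$. The expression becomes
$$4\big(\rho_1-\tfrac34\big)-\rho_1^2-\tfrac34\rho_1(\rho_1-1)s_{-1}=(\rho_1-1)\big(3-\rho_1-\tfrac34\rho_1s_{-1}\big),$$
which is at least $\frac14\cdot0.04>0$ for $\rho_1\in[\frac54,2]$ and $s_{-1}\le0.64$. This really occurs if $p_1,p_2,p_{22}>0$. If $v_{-1}$ has $22$ children, then $\alpha_{-1}\ge\frac34+22\cdot\frac14=6.25$ and $s_{-1}\le(1+\frac34\cdot4)/6.25=0.64$. If $v_1$ has two children, then $\sigma_1\in[\frac14,1)$. A long stretch of vertices with one child after $v_1$ brings $\rho_2$ close to $1$ and $t_2$ close to $4$, because the map $\rho\mapsto\frac74-\frac3{4\rho}$ takes $[1,\infty)$ into $[1,\frac74]$ and its iterates converge uniformly to $1$. Then $\rho_1=\frac74+\sigma_1-\frac3{4\rho_2}$ is close to $1+\sigma_1$. By continuity $\mathcal Y_1$ is strictly increasing in $V_0$ on such configurations.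

**The way around.** Consider $c_j=E_P[\mathcal Y_1\log\rho_j]$ for $j\ge1$. By ergodicity, averages of $\log\rho_j$ over far $j$ tend to $d_\lambda$, so averages of $c_j$ should tend to $d_\lambda E_P[\mathcal Y_1]$. It therefore suffices that $c_1<c_2\le c_3\le\cdots$. By stationarity $c_{j+1}=E_P[\mathcal Y_0\log\rho_j]$, so we only need the sign of $E_P[(\mathcal Y_1-\mathcal Y_0)\log\rho_j]$. The difference $\mathcal Y_1-\mathcal Y_0$, unlike $\mathcal Y_1$ itself, has a simple form: it is antisymmetric under reflection at $v_0$ and monotone up to a symmetric factor.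

**Lemma 8.1.** $\mathcal Y_{j+1}-\mathcal Y_j=\dfrac{\sigma_j}{B_j}\,(t_{j+1}-s_{j-1})$, with $B_j$ as in (3.7).

*Proof.* We write both sides in terms of quantities that do not involve $v_j$ except through $\sigma_j$. Let $\alpha=\alpha_{j-1}$, $r=\rho_{j+1}$, $\sigma=\sigma_j$, $B=B_j$, $t=t_{j+1}$, $s=s_{j-1}$. Then
$$\alpha\rho_j-\lambda=\alpha B,\quad\alpha_jr-\lambda=rB,\quad\rho_jt_j=1+\lambda t,\quad\alpha_js_j=1+\lambda s,$$
$$\rho_j-1=\lambda+\sigma-\frac\lambda r,\qquad\alpha_j-1=\lambda+\sigma-\frac\lambda\alpha .$$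
Hence
$$B\,\mathcal Y_j=\frac1\alpha\big[1+(\alpha-1)(1+\lambda t)\big]+(\rho_j-1)s=1+\lambda\Big(1-\frac1\alpha\Big)t+\Big(\lambda\Big(1-\frac1r\Big)+\sigma\Big)s,$$
$$B\,\mathcal Y_{j+1}=(\alpha_j-1)t+\frac1r\big[1+(r-1)(1+\lambda s)\big]=1+\lambda\Big(1-\frac1r\Big)s+\Big(\lambda\Big(1-\frac1\alpha\Big)+\sigma\Big)t.$$
Subtract. $\square$

We also note that
$$B_0=\sigma_0+(\lambda-1)+\Big(1-\frac\lambda{\alpha_{-1}}\Big)+\Big(1-\frac\lambda{\rho_1}\Big)\ge\sigma_0,\qquad\text{so}\quad0\le\frac{\sigma_0}{B_0}\le1,\tag{8.1}$$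
because each of the last two brackets is $\ge(1-\lambda)^+$ and $(\lambda-1)+2(1-\lambda)^+\ge0$. Moreover $B_0>0$, as $\alpha_{-1}B_0=\alpha_{-1}\rho_0-\lambda>0$ by (3.5).

**Lemma 8.2.** For $j\ge1$: $E_P[(\mathcal Y_1-\mathcal Y_0)\log\rho_j]\le0$. For $j=1$ it is $\le-\epsilon_\lambda$, where
$$\epsilon_\lambda=\frac12E_P\Big[\frac{\sigma_0}{B_0}\Big(\frac1{\alpha_{-1}}-\frac1{\rho_1}\Big)\big(\log\rho_1-\log\alpha_{-1}\big)\Big]>0.\tag{8.2}$$

*Proof.* **Step 1 (splitting the window at its center).** We want the two sides of $v_0$ to be as independent as possible. Let $n\ge j$. On the window $[-n,n]$ put $x=(x_1,\dots,x_n)$ and $y=(x_{-1},\dots,x_{-n})$; then $\rho_i=\rho_i(x)$ and $\alpha_{-i}=\rho_i(y)$ for $1\le i\le n$, in the notation of Step 2 in Section 5. By (3.7) with $i=0$ and (5.1), the law of $(y,V_0,x)$ is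
$$\frac1Z\,\frac1{B_0}\,Q_n(dy)\,\pi(dV_0)\,Q_n(dx),\qquad B_0=V_0-\frac\lambda{\rho_1(x)}-\frac\lambda{\rho_1(y)},\qquad\sigma_0=V_0-1-\lambda .$$
The sides interact only through $B_0$.

**Step 2 (symmetrization and a Laplace transform).** Now we remove that interaction. Let $g$ be a bounded function of $x$, and $\ell=\log\rho_j(x)\ge0$. By the symmetry $x\leftrightarrow y$,
$$E_P\Big[\frac{\sigma_0}{B_0}(g(x)-g(y))\ell(x)\Big]=\frac12E_P\Big[\frac{\sigma_0}{B_0}(g(x)-g(y))(\ell(x)-\ell(y))\Big].\tag{8.3}$$
On the right, the factor $\sigma_0/B_0$ and the density contribute $\sigma_0B_0^{-2}$, and $B_0^{-2}=\int_0^\infty ue^{-uB_0}\,du$ with $e^{-uB_0}=e^{-uV_0}e^{u\lambda/\rho_1(x)}e^{u\lambda/\rho_1(y)}$. For fixed $u$ and $V_0$ the variables $x,y$ are now integrated against the product measure $Q_n^u\otimes Q_n^u$, and the right side of (8.3) equals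
$$\frac1Z\int\pi(dV_0)\,\sigma_0\int_0^\infty ue^{-uV_0}\Big[Q_n^u(1)\,Q_n^u(g\ell)-Q_n^u(g)\,Q_n^u(\ell)\Big]du.\tag{8.4}$$
Fubini is justified, since $\sigma_0/B_0\le1$, $g$ is bounded, and $\ell(x)=\log\rho_j$, $\ell(y)=\log\alpha_{-j}$ are $P$-integrable. The single terms in the bracket are finite by Step 2 of Section 5. If $g$ is nonnegative and nonincreasing, the bracket is $\le0$ by Lemma 5.1 for $Q_n^u$, because $\ell$ is nondecreasing. So (8.3) is then $\le0$.

**Step 3 (the first claim).** We choose $g$ so that the limit is the difference of Lemma 8.1. Take $g=t_1^{(n)}$, which is bounded by $n$, nonnegative and nonincreasing in $x$; the same function of $y$ is $s_{-1}^{(n)}$. By Step 2, $E_P\big[\frac{\sigma_0}{B_0}(t_1^{(n)}-s_{-1}^{(n)})\log\rho_j\big]\le0$. The variables are dominated by $(t_1+s_{-1})\log\rho_j$, which is integrable by (5.5) and (5.6). Let $n\to\infty$ and use Lemma 8.1.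

**Step 4 (the gain for $j=1$).** To get a strict inequality we treat the first term of $t_1$ exactly. Split $t_1^{(n)}=\frac1{\rho_1}+g_2$ with $g_2=t_1^{(n)}-\frac1{\rho_1}$, and $s_{-1}^{(n)}$ likewise. The function $g_2$ is bounded, nonnegative and nonincreasing, so it contributes $\le0$ by Step 2. The function $1/\rho_1$ contributes, by (8.3) with $\ell=\log\rho_1$, exactly $-\epsilon_\lambda$. Letting $n\to\infty$ as in Step 3 gives the bound.

**Step 5 (positivity of $\epsilon_\lambda$).** The integrand in (8.2) is $\ge0$, and it is $>0$ when $\sigma_0>0$ and $\alpha_{-1}\ne\rho_1$. By (3.6), $(T^-_{-1},b_0,T^+_1)$ has a positive density with respect to $GW\otimes\mathbf B\otimes GW$, and $\mathbf B(\sigma>0)=\mathbf B(k\ge2)>0$. If $a(T)$ were a.s. constant, then $\beta=1-\lambda/a$ would be a constant $c>0$, so $c\nu=S=a-\lambda$ and $\nu$ would be constant, contrary to $p_k<1$. So $a(T)\ne a(T')$ with positive probability for independent $T,T'$. $\square$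

**Proposition 8.3.** For $\lambda\in(0,m)\setminus\{1\}$: $E_P[\mathcal Y_1\log\rho_1]\le d_\lambda E_P[\mathcal Y_1]-\epsilon_\lambda$.

*Proof.* **Step 1 (monotone covariances).** We compare $\log\rho_1$ with the values far along the ray. By (5.4), $c_j=E_P[\mathcal Y_1\log\rho_j]\le E_P[W\log\rho_j]<\infty$. By stationarity $c_{j+1}=E_P[\mathcal Y_0\log\rho_j]$, so Lemma 8.2 says $c_j\le c_{j+1}$ for $j\ge1$ and $c_1\le c_2-\epsilon_\lambda$. Hence $c_1+\epsilon_\lambda\le c_j$ for all $j\ge2$.

**Step 2 (averaging).** Ergodicity now decorrelates, once $\mathcal Y_1$ is truncated. Let $A_k=\frac1k\sum_{j=2}^{k+1}\log\rho_j$. Since $\mathcal Y_1\le\mathcal Y_1\wedge c+(W-c)^+$, for all $k\ge1$ and $c>0$, by (5.4),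
$$c_1+\epsilon_\lambda\le E_P[\mathcal Y_1A_k]\le E_P[(\mathcal Y_1\wedge c)A_k]+d_\lambda E_P[(W-c)^+].$$
As $\rho_j=a(T_j^+)$ for $j\ge1$, Birkhoff's theorem and the ergodicity of the chain of trees give $A_k\to E_P[\log\rho_1]=d_\lambda$ in $L^1(P)$. Let $k\to\infty$ and then $c\to\infty$, recalling $E_P[W]<\infty$. The right side tends to $d_\lambda E_P[\mathcal Y_1]$. $\square$

## 9. From the differential inequality to the homeomorphism

**Step 1 (part 3).** We combine the two previous sections. By Proposition 7.1, $d_\lambda$ is absolutely continuous on compact subintervals of $(0,1)$ and of $(1,m)$. By (7.1) and Proposition 8.3, for a.e. $\lambda$,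
$$d_\lambda'=d_\lambda E_P[\mathcal Y_1]-E_P[\mathcal Y_1\log\rho_1]\ge\epsilon_\lambda>0.\tag{9.1}$$
It remains to identify (8.2) with (1.1). By (3.6) for the window $[-1,1]$ and (3.7), with $a=\alpha_{-1}$, $a'=\rho_1$ and $S/a=\beta$, $S'/a'=\beta'$, the density of $(T^-_{-1},b_0,T^+_1)$ is $Z^{-1}\beta\beta'/B_0$. By (8.1) and (2.1), $B_0=\lambda-1+\sigma+\beta+\beta'$. Also $\frac1a-\frac1{a'}=\frac{\beta'-\beta}\lambda$ and $\log a'-\log a=\log\frac{1-\beta}{1-\beta'}$. So
$$\epsilon_\lambda=\frac1{2\lambda Z}\int\mathbf B(db)\,GW(dT)\,GW(dT')\,\frac{\sigma(b)\,\beta\beta'}{(\lambda-1+\sigma(b)+\beta+\beta')^2}(\beta'-\beta)\log\frac{1-\beta}{1-\beta'} .$$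
Under $\mathbf B$ the number $k$ of slots has weight $kp_k$, and given $k$, $\sigma(b)$ is a sum of $k-1$ independent copies of $\beta$. This is (1.1).

*A check against Section 4.* As $\lambda\downarrow0$ we have $\beta\to1$, $\sigma_{k-1}\to k-1$, $Z\to1$ and $(\beta'-\beta)/\lambda=1/a-1/a'\to1/\nu-1/\nu'$. For $\lambda\le\frac12$ dominated convergence applies to (1.1), because $\sigma_{k-1}/B_0\le1$, $B_0\ge1-\lambda\ge\frac12$, $|1/a-1/a'|\le1$, and $|\log(a'/a)|\le\log a+\log a'\le\log(1+\nu)+\log(1+\nu')$. So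
$$\epsilon_\lambda\to\frac12\sum_kkp_k\frac{k-1}{k^2}\,E\Big[\Big(\frac1\nu-\frac1{\nu'}\Big)\log\frac{\nu'}\nu\Big]=-(1-q)\operatorname{Cov}\Big(\frac1\nu,\log\nu\Big),$$
which is exactly the slope in (4.3).

**Step 2 (part 1).** Here we cross the exceptional value $\lambda=1$. By (9.1) and absolute continuity, $d_\lambda$ is strictly increasing on $(0,1)$ and on $(1,m)$. By Lemma 6.4 it is continuous on $(0,m)$, in particular at $1$. Hence it is strictly increasing, and in particular nondecreasing, on $(0,m)$.

**Step 3 (the left end).** We attach $\lambda=0$. The walk with $\lambda=0$ never steps back, so its ray chooses uniform children, independently of the subtrees. Under the joint law of tree and ray the numbers $\nu(\xi_j)$ are therefore i.i.d. with law $(p_k)$. By the law of large numbers $\frac1n\log\frac1{\theta_T(\xi_n)}=\frac1n\sum_{j<n}\log\nu(\xi_j)\to\sum_kp_k\log k$, and Billingsley's lemma gives $d_0=\sum_kp_k\log k$. By Lemma 6.4 and part 1, $d_\lambda\downarrow d_0$ as $\lambda\downarrow0$. So $d_\lambda$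 is continuous and strictly increasing on $[0,m)$.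

**Step 4 (the right end).** We compute the limit at $m$. Since $a>\lambda$, (4.1) gives $d_\lambda=E_P[\log\rho_1]>\log\lambda$. With the bound $d_\lambda<\log m$ of Lyons, Pemantle and Peres,
$$\log\lambda<d_\lambda<\log m\qquad(0<\lambda<m),$$
so $d_\lambda\uparrow\log m$ as $\lambda\uparrow m$. A continuous strictly increasing function on $[0,m)$ with value $d_0$ at $0$ and limit $\log m$ at $m$ is a homeomorphism onto $[d_0,\log m)$. This is part 2, and the theorem is proved. No moment assumption beyond $m<\infty$ was used. $\blacksquare$
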